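# Context-free combings of nilpotent groups

## Redundant representatives in a combing

Suppose a group has no system of normal forms that is described by a context-free grammar, has well-behaved geometry, and uses exactly one word per element. Does it help to allow several words per element? The answer one would first guess is no. Surplus words look disposable: from a system with several words per element, keep one word for each element, throw the others away, and be back in the case of unique representatives. We make this precise and test it.

Throughout, $G$ is a group with a finite generating set $A$, $\Sigma=A^{\pm}=A\cup A^{-1}$, $d$ is the word metric, $|g|=d(1,g)$, and $w(t)$ is the element represented by the prefix of length $t$ of a word $w$ over $\Sigma$, with $w(t)=w$ for $t\ge|w|$. For a word, $|w|$ is its length as a word, which is at least the length of the element it represents. We write $w=_Gw'$ if two words represent the same element. Generating sets may contain letters that represent the identity. All constants are integers, and $0\in\mathbb N$.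

**Definition (fellow travelling).** Words $w,w'$ *asynchronously $K$-fellow travel* if there are non-decreasing surjective functions $\phi,\phi':\mathbb N\to\mathbb N$ with $d(w(\phi(t)),w'(\phi'(t)))\le K$ for all $t$.

**Definition (combing).** A *combing* of $G$ with respect to $A$ is a language $L\subseteq\Sigma^*$ that maps onto $G$ and for which there is a constant $K$ such that, whenever $w,w'\in L$ and $w'=_Gwx$ with $x\in\Sigma\cup\{1\}$, the words $w,w'$ asynchronously $K$-fellow travel. It is *bijective* if each element has exactly one representative in $L$, and *context-free* (or *regular*) if $L$ is a context-free (or regular) language.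

The case $x=1$ matters to us: two representatives of the same element must also fellow travel.

Bridson and Gilman proved that a finitely generated nilpotent group which is not abelian-by-finite has no bijective context-free combing. The question, from Sarah Rees, "Hairdressing in groups: a survey of combings and formal languages", arXiv:math/9810201 (1998), is whether such a group can have a context-free combing in which some elements have more than one representative.

Now the simplest cases. In $\mathbb Z^2=\langle x,y\rangle$ take $L=\{x^iy^j:i,j\in\mathbb Z\}$. To compare $x^iy^j$ with $x^{i+1}y^j$, walk along the common power of $x$, let the shorter block wait for one step, then walk along $y^j$ together. The distance never exceeds $1$. Multiplication by $y^{\pm1}$ is similar, so this is a regular bijective combing with $K=1$.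

At the other extreme, let $L$ be the set of all words over $\{x,x^{-1}\}$ in $\mathbb Z$. It is regular and maps onto $\mathbb Z$, but it is not a combing: the empty word and $x^nx^{-n}$ both represent $1$, the first path stays at $1$, and the second reaches distance $n$ from it. So redundancy is not free of charge.

Next, the Heisenberg group: integer triples with
$$(i,j,k)(i',j',k')=(i+i',\,j+j',\,k+k'+ij'),\qquad x=(1,0,0),\ y=(0,1,0),\ z=(0,0,1).$$
It is nilpotent. It is not abelian-by-finite: a subgroup of finite index contains $x^n,y^n$ for some $n\ge1$, and $x^ny^n=(n,n,n^2)\ne(n,n,0)=y^nx^n$. Since $y^jx^iz^k=(i,j,k)$, the regular language $\{y^jx^iz^k\}$ has exactly one word per element. Compare $x^i$ with the word for $x^iy=(i,1,i)$, which is $yx^iz^i$. If the two words $K$-fellow travel (with $K\geq1$), the point $yx^i=(i,1,0)$ of the second path is within $K$ of some $x^a$, $0\le a\le i$, and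
$$x^{-a}yx^i=(-a,0,0)(i,1,0)=(i-a,\,1,\,-a).$$
An element of length at most $K$ has first coordinate at most $K$ in absolute value. Its third coordinate is at most $K^2$ in absolute value, because right multiplication by a generator changes the third coordinate by at most $K$ while the first coordinate is at most $K$. Hence $i-a\le K$ and $a\le K^2$, so $i\le K^2+K$. For larger $i$ the property fails. Adding words to this language cannot repair it, because the fellow traveller property is a condition on all pairs of words in $L$. A combing with many representatives would have to use different words altogether.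

So far the guess survives. The reason offered for it does not. In $\mathbb Z^3$ with free generators $a,b,c$ and an extra letter $t$ representing $1$, let
$$L=\{a^ib^jc^k:\ i,j,k\in\mathbb Z\}\ \cup\ \{ta^ib^jc^k:\ i,j,k\ge0,\ i\ne j\text{ or }j\ne k\}.$$
This is the union of a regular and a context-free language. It is a combing with $K=1$: match blocks as in $\mathbb Z^2$; the letter $t$ does not move. Now keep the word beginning with $t$ whenever there is one, and discard the other representative. The words that survive and have the form $a^ib^jc^k$ with $i,j,k\ge0$ are exactly the words $a^ib^ic^i$. Intersecting a context-free language with a regular one gives a context-free language, and $\{a^ib^ic^i\}$ is not context-free, so the selected language is not context-free. Here a better selection rule exists, but in general we have no rule that preserves context-freeness. We must work with all representatives.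

A language is *bounded* if it is contained in $w_1^*w_2^*\cdots w_n^*$ for some fixed words $w_1,\dots,w_n$. Here are the results.

**Theorem 1.** A finitely generated nilpotent group which admits a context-free combing with respect to some finite generating set is abelian-by-finite.

**Theorem 2.** For a finitely generated virtually nilpotent group $G$ the following are equivalent:

1. (i) $G$ is virtually abelian;
2. (ii) $G$ has a bijective combing which is a regular and bounded language;
3. (iii) $G$ has a context-free combing;
4. (iv) $G$ has a combing which is a bounded language.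

So the answer to the question is no: there is no finitely generated nilpotent group which is not abelian-by-finite and which admits a context-free combing, bijective or not. Theorem 1 is contained in (iii)$\Rightarrow$(i), which occupies most of these notes.

## Couplings and a dichotomy

Fellow travelling is easier to handle for finite sequences of points, which need not be adjacent. For $n\ge 0$ let $B(n)=\{g:|g|\le n\}$ and $\beta(n)=|B(n)|$. The metric $d$ is left-invariant.

**Definition (coupling).** A *coupling* of $p=(p_0,\dots,p_n)$ with $q=(q_0,\dots,q_{n'})$ is a pair of non-decreasing surjections $\varphi:[0,N]\to[0,n]$, $\varphi':[0,N]\to[0,n']$ between integer intervals; each increases by $0$ or $1$ at every step. At *time* $t$, position $\varphi(t)$ is matched with position $\varphi'(t)$. We write $p\approx_Kq$ if some coupling has $d(p_{\varphi(t)},q_{\varphi'(t)})\le K$ for all $t$.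

For example, in $\mathbb Z$ we have $(0,1,2,3)\approx_1(0,3)$: match $0,1$ with $0$ and $2,3$ with $3$.

The relation $\approx_K$ is symmetric, and invariant under left translation and under reversing both sequences. If the last point of $p$ is the first point of $p'$, let $p*p'$ be the concatenation with these two points identified. If $p\approx_Kq$ and $p'\approx_Kq'$, then $p*p'\approx_Kq*q'$, because the first coupling ends, and the second begins, at the two junction positions.

It is transitive with addition of constants: $p\approx_Kq\approx_{K'}r$ implies $p\approx_{K+K'}r$. Given couplings $(\varphi,\varphi')$ and $(\psi',\psi'')$, repeat times in each so that $|\varphi'^{-1}(j)|=|\psi'^{-1}(j)|$ for every position $j$ of $q$. Then $\varphi'=\psi'$, and $(\varphi,\psi'')$ is the coupling we want.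

**Dichotomy.** Let $n_1$ be a position in $p$ and $n_1'$ a position in $q$, and let $\tau,\tau'$ be the first times at which they are reached in a given coupling. If $\tau\le\tau'$, then at time $\tau$ the position in $q$ is $\le n_1'$. If $\tau'\le\tau$, then at time $\tau'$ the position in $p$ is $\le n_1$.

This is immediate from monotonicity: up to the first time it reaches $n_1'$, the second path is at positions $\le n_1'$.

For a word $w$ and $g\in G$ put $[g;w]=(g,gw(1),\dots,gw(|w|))$. Words $w,w'$ asynchronously $K$-fellow travel if and only if $[1;w]\approx_K[1;w']$. Given reparametrisations, restrict to $[0,N]$ with $N$ large and replace them by $\min(\phi,|w|)$ and $\min(\phi',|w'|)$. Conversely, extend a coupling by $\phi(N+s)=|w|+s$, $\phi'(N+s)=|w'|+s$.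

If $L$ is a combing with constant $K$, and $w,w'\in L$ satisfy $d(w,w')\le\ell$ with $\ell\ge1$, then
$$[1;w]\approx_{\ell K}[1;w'].\tag{1}$$
Insert representatives in $L$ of the elements on a geodesic from $w$ to $w'$ and use transitivity.

Inversion reverses paths. If $w=a_1\cdots a_n$ represents $g$, the prefix of length $i$ of the formal inverse $w^{-1}$ is $a_n^{-1}\cdots a_{n-i+1}^{-1}=_Gg^{-1}w(n-i)$, so
$$[1;w^{-1}]=g^{-1}\cdot(\text{reverse of }[1;w]).\tag{2}$$

## Passing to a torsion-free nilpotent subgroup of finite index

The purpose of this section is to replace "virtually abelian" by "abelian", by descending to a torsion-free nilpotent subgroup. Combings descend to finite index subgroups by rewriting.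

Let $H\le G$ have finite index, $G=\bigsqcup_{t\in T}Ht$ with $T$ finite and $1\in T$. For $t\in T$, $a\in\Sigma$ let $t\cdot a\in T$ be the representative of $Hta$, and put $b_{t,a}=ta(t\cdot a)^{-1}\in H$. Let $A_H=\{b_{t,a}\}$. For a word $w=a_1\cdots a_n$ over $\Sigma$ representing an element of $H$ let $t_0=1$, $t_i=t_{i-1}\cdot a_i$ (so $t_n=1$), and
$$\hat w=b_{t_0,a_1}b_{t_1,a_2}\cdots b_{t_{n-1},a_n}.$$
The product telescopes: $\hat w(i)=w(i)t_i^{-1}$. So $\hat w=_Gw$, and in particular $A_H$ generates $H$. For instance, take $G=\mathbb Z=\langle x\rangle$, $H=\langle x^2\rangle$, $T=\{1,x\}$. Then $b_{1,x}=1$, $b_{x,x}=x^2$, and $w=xxxx$ becomes $\hat w=1\cdot x^2\cdot1\cdot x^2$. This is why letters representing the identity are allowed.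

**Step 1: $\hat L$ is a combing of $H$.** Let $L$ be a combing of $G$ with constant $K$, and $\hat L=\{\hat w:w\in L,\ w\text{ represents an element of }H\}$. It maps onto $H$. If $\hat w'=_H\hat wy$ with $y\in A_H^\pm\cup\{1\}$, then $d_G(w,w')$ is bounded by a constant, so by (1) $[1;w]\approx_C[1;w']$ with $C$ uniform. Since $d_G(\hat w(i),w(i))\le\max_{t\in T}|t|$, we get $[1;\hat w]\approx[1;\hat w']$ for $d_G$ with constant $C+2\max_{t\in T}|t|$. For each $r$ let $\lambda(r)$ be the largest $d_H$-length of an element of $H$ of $d_G$-length at most $r$; this is finite because balls are finite. By left invariance, $d_G(h,h')\le r$ implies $d_H(h,h')\le\lambda(r)$. So the words fellow travel uniformly for $d_H$ too.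

**Step 2: if $L$ is context-free, so is $\hat L$.** Let $\mathcal R$ be the set of words $(t_0,a_1)(t_1,a_2)\cdots(t_{n-1},a_n)$ over $T\times\Sigma$ with $t_0=1$, $t_i=t_{i-1}\cdot a_i$, $t_n=1$; a finite automaton with state set $T$ recognizes it. Let $\pi(t,a)=a$. Then $\hat L$ is the image of $\pi^{-1}(L)\cap\mathcal R$ under $(t,a)\mapsto b_{t,a}$. Context-free languages are closed under inverse homomorphism, intersection with regular sets, and homomorphism.

Every finitely generated virtually nilpotent group has a torsion-free nilpotent subgroup of finite index, because finitely generated nilpotent groups are virtually torsion-free (e.g. Segal, *Polycyclic Groups*, Ch. 1). So (iii)$\Rightarrow$(i) follows from: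

**Statement (T).** If a finitely generated torsion-free nilpotent group $G$ has a context-free combing, then $G$ is abelian.

## Roots, centers and a positive law in nilpotent groups

Let $G$ be finitely generated, torsion-free and nilpotent, and $Z=Z(G)$.

**(F1) Unique roots.** If $x^n=y^n$ with $n\ne0$, then $x=y$ (Mal'cev; Kargapolov–Merzljakov, *Fundamentals of the Theory of Groups*, §16). Hence if $x^n$ with $n\ne0$ commutes with $y$, so does $x$, because $(yxy^{-1})^n=yx^ny^{-1}=x^n$.

**(F2) The root of an element.** Let $g\ne1$ and $I(g)=\{x:x^m\in\langle g\rangle\text{ for some }m\ne0\}$. If $x,y\in I(g)$, then nonzero powers of $x$ and $y$ commute; applying (F1) twice, $x$ and $y$ commute. So $I(g)$ is an abelian subgroup. It is finitely generated, as are all subgroups of finitely generated nilpotent groups. It is torsion-free, and any two of its nontrivial elements have a common nontrivial power, so it is infinite cyclic. Let $r(g)$ be its generator with $g=r(g)^n$, $n\ge1$. Clearly $r(xgx^{-1})=x\,r(g)\,x^{-1}$ and $r(g^{-1})=r(g)^{-1}$. Moreover,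
$$g,g'\ne1,\quad g^p=g'^q\ \text{with}\ p,q>0\quad\Longrightarrow\quad r(g)=r(g').\tag{3}$$
Indeed $I(g)=I(g^p)=I(g'^q)=I(g')$, so $r(g)$ and $r(g')$ generate the same infinite cyclic group; a positive power of one equals a positive power of the other, so they are equal.

For example, in the Heisenberg group $(1,1,m)^2=(2,2,2m+1)$. So $r((2,2,1))=(1,1,0)$. On the other hand $(2,2,0)$ is not a square. If $(2,2,0)=r^n$ with $n\ge1$, the first coordinates force $n\mid2$, so $n=1$ and $(2,2,0)$ is its own root.

**(F3)** $G/Z$ is torsion-free: if $x^n\in Z$ with $n\ne0$, then $x^n$ commutes with every $y$, so $x$ does, by (F1).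

**(F4)** An element $x$ with finitely many conjugates is central. Its centralizer has finite index, so for every $y$ some $y^n$, $n\ge1$, commutes with $x$; by (F1) $y$ does.

**(F5) A positive law.** For each $m\ge1$ there are positive words $W_m,W_m'$ in $s,t$, with $W_m$ beginning with $s$ and $W'_m$ beginning with $t$, such that $W_m=W'_m$ holds identically in all nilpotent groups of class $\le m$. Take $W_1=st$, $W'_1=ts$, and $W_{m+1}=W_mW'_m$, $W'_{m+1}=W'_mW_m$. In a group of class $\le m+1$ the quotient by the center has class $\le m$, so $W_m=W'_m\zeta$ with $\zeta$ central, and both $W_{m+1}$ and $W'_{m+1}$ equal $W'_mW'_m\zeta$. For class $2$ the law is $stts=tsst$.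

## Pumped factors run along lines

For this section let $G$ be finitely generated torsion-free nilpotent, and let $L\subseteq\Sigma^*$ be a nonempty context-free language such that

$(*)$ any two words of $L$ that represent the same element $K$-fellow travel.

A context-free combing satisfies this (the case $x=1$). Recall that a context-free grammar has nonterminals, a start symbol $S$, and finitely many productions $X\to\omega$ with $\omega$ a word in terminals and nonterminals; $\Rightarrow^*$ means "derives", and $L$ is the set of terminal words derived from $S$. Fix a grammar for $L$ and delete every nonterminal that occurs in no derivation of a word of $L$. For a nonterminal $X$ put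
$$P_X=\{(v,x)\in\Sigma^*\times\Sigma^*:\ X\Rightarrow^*vXx\}.$$
Composing derivations gives a monoid law $(v,x)(v',x')=(vv',x'x)$, and $P_X$ maps homomorphically to $G\times G^{op}$. For the grammar $S\to aSb\mid\varepsilon$ one has $P_S=\{(a^i,b^i):i\ge0\}$. For each $X$ fix words $u,w,y$ with $S\Rightarrow^*uXy$ and $X\Rightarrow^*w$. Then
$$uvwxy\in L\quad\text{for all }(v,x)\in P_X.\tag{4}$$

There is a left-right symmetry. The language $L^{-1}$ of formal inverses of words of $L$ is context-free, by the grammar with inverted right-hand sides, and its pumping monoids are $\{(x^{-1},v^{-1}):(v,x)\in P_X\}$. By (2) it satisfies $(*)$ with the same $K$. So statements about first components $v$ give statements about second components $x$.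

What can the pumped factors $v$ be? Suppose for a moment that $L$ were bijective. Take $(v_1,x_1),(v_2,x_2)\in P_X$ with $v_1,v_2$ nonempty. Substitute their $n$-th powers into the law (F5). The two sides, inserted in (4), represent the same element, so they are the same word. One begins with $uv_1^n$ and the other with $uv_2^n$. For $n\ge\max(|v_1|,|v_2|)$, comparing the prefixes of length $|v_1||v_2|$ after $u$ gives $v_1^{|v_2|}=v_2^{|v_1|}$ as words. This is where the approach stops when representatives are not unique: the two words are equal in $G$ but may be different words. What remains is that they fellow travel. A coupling can replace equality of words, if we ask only for equal roots in $G$.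

**Lemma 1.** For each $X$ there are $c_X,d_X\in G$ such that every $(v,x)\in P_X$ satisfies $v=_Gc_X^p$, $x=_Gd_X^q$ for some $p,q\ge0$. Moreover $c_X=1$ only if $v=_G1$ for all $(v,x)\in P_X$; if $c_X\ne1$, some $(v,x)\in P_X$ has $v\ne_G1$. The same holds for $d_X$ and $x$.

*Proof.* By symmetry we treat $v$. (For $x$, apply the result to $L^{-1}$ and let $d_X$ be the inverse of the element obtained.) Let $(v_1,x_1),(v_2,x_2)\in P_X$ with $v_1,v_2\ne_G1$; we show $r(v_1)=r(v_2)$. Let $W,W'$ be as in (F5) for a class bounding that of $G$, hence that of $G\times G^{op}$. For $n\ge1$ put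
$$W\big((v_1,x_1)^n,(v_2,x_2)^n\big)=(V,Y),\qquad W'\big((v_1,x_1)^n,(v_2,x_2)^n\big)=(V',Y').$$
These have the same image in $G\times G^{op}$. So $uVwYy$ and $uV'wY'y$ lie in $L$ and are equal in $G$, hence $K$-fellow travel. They begin with $uv_1^n$ and $uv_2^n$ respectively. Apply the dichotomy with positions $|u|+n|v_1|$ and $|u|+n|v_2|$. Exchanging the two pairs if necessary, we may assume that when the first path is first at position $|u|+n|v_1|$, the second is at a position $\le|u|+n|v_2|$.

For $0\le k\le n$ let $j_k$ be the position of the second path at the first time the first path is at position $|u|+k|v_1|$, that is, at the point $uv_1^k$. Then $j_0\le j_1\le\dots\le j_n\le|u|+n|v_2|$, so the second path has not yet left the prefix $uv_2^n$. With $l_k=\max(0,\lfloor(j_k-|u|)/|v_2|\rfloor)$, the point at position $j_k$ is within $|u|+|v_2|$ of $uv_2^{l_k}$. Hence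
$$v_1^{-k}v_2^{l_k}\in B(K+|u|+|v_2|),$$
a ball that does not depend on $n$. For $n$ large (for either order of the two pairs) there are $k<k'$ with $v_1^{-k}v_2^{l_k}=v_1^{-k'}v_2^{l_{k'}}$, that is, $v_1^{k'-k}=v_2^{l_{k'}-l_k}$. The left side is not $1$ and $l_{k'}\ge l_k$, so $l_{k'}>l_k$. By (3), $r(v_1)=r(v_2)$.

So all nontrivial $v$ have the same root, which we call $c_X$; each is a positive power of it. If all $v$ are trivial put $c_X=1$. $\square$

By convention $p=0$ if $v=_G1$, and $q=0$ if $x=_G1$. Nontrivial elements have infinite order, so $p,q$ are then determined by $v,x$.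

Lemma 1 says where a pumped factor ends, not how it gets there; a priori $v$ could wander far from the line $1,c_X,c_X^2,\dots$ and come back. The next lemma excludes this.

**Lemma 2.** There is $K_1$ such that for all $X$ and $(v,x)\in P_X$, with $p,q$ as above,
$$[1;v]\approx_{K_1}(1,c_X,\dots,c_X^p),\qquad[1;x]\approx_{K_1}(1,d_X,\dots,d_X^q).$$

*Proof.* The second statement follows from the first for $L^{-1}$, where $d_X^{-1}$ plays the role of $c_X$: we get $[1;x^{-1}]$ close to $(1,d_X^{-1},\dots,d_X^{-q})$. Reverse both and translate by $x=_Gd_X^q$, using (2).

There are finitely many $X$; fix one, write $c=c_X$, $d=d_X$, and let $(v,x)\in P_X$ with $v=_Gc^p$, $x=_Gd^q$. "Uniform" means independent of $(v,x)$.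

**Case 1: $c\ne1$.** We compare $v$ with a long power of one fixed pumped factor. Fix, once for all for this $X$, a pair $(v_0,x_0)\in P_X$ with $v_0=_Gc^{p_0}$, $p_0\ge1$. By Lemma 1 the images of $(v,x)$ and $(v_0,x_0)$ in $G\times G^{op}$ commute. So for every $n$ the words
$$\omega=uvv_0^nwx_0^nxy,\qquad\omega'=uv_0^nvwxx_0^ny$$
lie in $L$ and are equal in $G$, and $[1;\omega]\approx_K[1;\omega']$. Apply the dichotomy with positions $|u|+|v|$ in $\omega$ and $|u|+n|v_0|$ in $\omega'$. Suppose that when $\omega'$ first reaches its position, $\omega$ is at a position $\le|u|+|v|$. Then the $n+1$ distinct points $uv_0^k$, $0\le k\le n$, lie within $K$ of the first $|u|+|v|+1$ points of $\omega$, so $n+1\le(|u|+|v|+1)\beta(K)$. Choose $n$ (depending on $v$) so large that this is false. So at the first time $\omega$ is at position $|u|+|v|$, $\omega'$ is at a position $j\le|u|+n|v_0|$. Restricting the coupling to the times up to this one, $[1;uv]$ is $K$-close to the part of $[1;uv_0^n]$ up to position $j$.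

Put $l=\max(0,\lfloor(j-|u|)/|v_0|\rfloor)$. Match the positions in $u$ with the point $u$, each full block $v_0$ with the corresponding block of $p_0$ powers of $c$, and the incomplete last block with the single point $uc^{lp_0}$. This shows that the part up to $j$ is $(|u|+|v_0|+p_0|c|)$-close to $(u,uc,\dots,uc^{lp_0})$. Also $[1;uv]\approx_{|u|}[u;v]$, by matching the positions in $u$ with the point $u$. Translating by $u^{-1}$,
$$[1;v]\approx_{C_1}(1,c,\dots,c^{lp_0}),\qquad C_1=K+2|u|+|v_0|+p_0|c|,$$
and $C_1$ is uniform; $n$ does not enter. Comparing endpoints, $|c^{p-lp_0}|\le C_1$. As $c$ has infinite order and $B(C_1)$ is finite, $|p-lp_0|\le C_2$ with $C_2$ uniform. Hence $(1,\dots,c^{lp_0})\approx_{C_2|c|}(1,\dots,c^p)$: walk together and wait at the end of the shorter one. The claim follows.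

**Case 2: $c=1$, $d=1$.** Here all pumping is invisible in $G$, and we compare with the unpumped word. We have $uvwxy=_Guwy$, both in $L$. All points of $[1;uv]$ are within $K$ of points of $[1;uwy]$, hence in $B(K+|u|+|w|+|y|)$. So $[1;v]$ stays in a ball of uniform radius around $1$ and is uniformly close to the one-point sequence $(1)$.

**Case 3: $c=1$, $d\ne1$.** Now $v$ is trivial in $G$ but $x$ need not be, so we compare with a pumped word that has the same second component in $G$. Fix, once for all, $(v_0,x_0)\in P_X$ with $x_0=_Gd^{q_0}$, $q_0\ge1$. Here $v=_Gv_0=_G1$. The words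
$$\omega=uv^{q_0}wx^{q_0}y,\qquad\omega'=uv_0^qwx_0^qy$$
lie in $L$ and are equal in $G$, since $x^{q_0}$ and $x_0^q$ both equal $d^{qq_0}$. At the first time $\omega$ is at position $|u|+|v|$, its point is $uv=_Gu$; then $\omega'$ is at some position $j$ whose point is within $K$ of $u$, and all points of $\omega$ up to then are within $K$ of points of $\omega'$ at positions $\le j$.

- If $j$ lies in the part $uv_0^qw$, all points of $\omega'$ up to $j$ are within $|u|+|v_0|+|w|$ of $u$, because $v_0=_G1$.
- If $j$ lies in the part $x_0^q$, its point is $uwx_0^kx'$ with $x'$ a prefix of $x_0$, so $|d^{q_0k}|\le K+|w|+|x_0|$ and $k$ is uniformly bounded.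
- If $j$ lies in the part $y$, then $|d^{q_0q}|\le K+|w|+|y|$, and $q$ is uniformly bounded.

In all three cases the points of $\omega'$ up to $j$ lie in a ball of uniform radius around $u$, so the points of $[u;v]$ do too. Thus $[1;v]$ is uniformly close to $(1)$, which is the sequence $(1,\dots,c^p)$ with $p=0$. $\square$

## Every word of the language is close to a polygon

**Definition ($E$-polygon).** For a finite set $E\subset G\setminus\{1\}$, an *$E$-polygon with $m$ sides from $1$ to $g$* is a concatenation of sequences $g_{i-1}(1,e_i,\dots,e_i^{p_i})$, $i=1,\dots,m$, with $e_i\in E$, $p_i\ge0$, $g_0=1$, $g_i=g_{i-1}e_i^{p_i}$, $g_m=g$. For $m=0$ it is the sequence $(1)$.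

In $\mathbb Z^2$ with $E=\{x,y\}$, the path of the word $x^{10}y^3$ is an $E$-polygon with two sides.

**Lemma 3.** There are a finite $E\subset G\setminus\{1\}$ and $M\ge1$ such that for each $w\in L$, $[1;w]\approx_{K_1}\sigma$ for some $E$-polygon $\sigma$ from $1$ to $w$ with at most $M$ sides.

*Proof.* **Step 1: cutting words into boundedly many pieces.** We show that there is $M$ such that each $w\in L$ is a concatenation of at most $M$ words, each of which is a letter or a component $v$ or $x$ of some $(v,x)\in P_X$ for some $X$. Let $b\ge1$ bound the lengths of right sides of productions, and put $M_0=1$, $M_k=2+bM_{k-1}$. We claim, by induction on $k\ge1$: if $w$ is the yield of a derivation tree whose internal nodes carry labels from a set $\mathcal S$ of $k$ nonterminals, then at most $M_k$ pieces suffice. Let $X$ be the label of the root, and choose a node labelled $X$ of maximal depth (possibly the root). Cutting there gives $w=vw'x$ with $(v,x)\in P_X$, and $w'$ is the yield of a subtree in which $X$ occurs only at the root. The root of this subtree has at most $b$ children, each a terminal or the root of a tree with labels in $\mathcal S\setminus\{X\}$;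 for $k=1$ all are terminals. So $w'$ needs at most $bM_{k-1}$ pieces, and $w$ at most $2+bM_{k-1}=M_k$. Let $M=M_k$ with $k$ the number of nonterminals.

**Step 2: straightening each piece.** Let $E=(\{c_X,d_X\}_X\cup\Sigma)\setminus\{1\}$, as a set of elements of $G$. By Lemma 2, each pumped piece $w_i$ has $[1;w_i]$ $K_1$-close to some $(1,e_i,\dots,e_i^{p_i})$ with $e_i\in E$ and $e_i^{p_i}=_Gw_i$, or to $(1)$ with $w_i=_G1$. For a letter $a$ this is clear: $[1;a]=(1,a)$ if $a\ne_G1$, and $(1,1)\approx_0(1)$ if $a=_G1$. Endpoints agree exactly, so we may translate and concatenate. $\square$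

Now let $L$ be a context-free combing of $G$ with constant $K$. For each $g$ choose a representative $w_g\in L$ and a polygon $\sigma_g$ for $w_g$ from Lemma 3. Since $\sigma_g\approx_{K_1}[1;w_g]\approx_K[1;w_{gx}]\approx_{K_1}\sigma_{gx}$,
$$\sigma_g\approx_\kappa\sigma_{gx}\quad(g\in G,\ x\in\Sigma),\qquad\kappa=K+2K_1.\tag{5}$$
The grammar is no longer needed. Statement (T) follows from:

**Proposition 4.** Let $G$ be finitely generated torsion-free nilpotent, $E\subset G\setminus\{1\}$ finite, $M\ge1$, $\kappa\ge0$ integers. Suppose that for every $g\in G$ there is an $E$-polygon $\sigma_g$ from $1$ to $g$ with at most $M$ sides, such that $\sigma_g\approx_\kappa\sigma_{gx}$ for all $g\in G$, $x\in A^\pm$. Then $G$ is abelian.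

## Long last sides have few conjugate directions

Before the proof, a computation under assumptions that are too good. By transitivity $\sigma_g\approx_{\kappa|h|}\sigma_{gh}$. Suppose that, for some $g$ and all $h$ in a ball, $\sigma_g$ ends with a very long side of direction $c$ and $\sigma_{gh}$ with a very long side of direction $c'$ (depending on $h$). Read a coupling backwards from the ends. As long as both paths stay on their last sides, the matched points are $gc^{-a}$ and $ghc'^{-b}$, so $c^ahc'^{-b}\in B(\kappa|h|)$. If more than $\beta(\kappa|h|)$ values of $a$ or of $b$ occur, two of these elements coincide, and $c^m=hc'^nh^{-1}$ with $m,n>0$. By (3), $h^{-1}r(c)h=r(c')$, one of at most $|E|$ elements. If this holds for all $h$ in a ball of radius $|E|$, the conjugacy class of $r(c)$ must stop growing, so $r(c)$ has finitely many conjugates and is central.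

Two things go wrong. First, the conclusion is empty when $c$ was central from the start. So we should look at the last *noncentral* side; what follows it is invisible in $G/Z$. Second, the last side may be short, like the second side of $x^ny$ in $\mathbb Z^2$. One wants to delete short sides, leaving jumps. But a jump $s$ between the long side and the endpoint turns the relation into one about $c^a\,shs'^{-1}c'^{-b}$, and $r(c')$ is replaced by conjugates $y^{-1}r(e)y$ with $y$ a product of jumps. There are more of these the longer the jumps are. Then $h$ must range over a larger ball, the constant $\kappa|h|$ grows, and with it the length below which a side counts as short. Sides that were long before may now be short, and their deletion makes still longer jumps.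

This circle is broken by counting sides. We fix a finite increasing list of scales. A polygon has at most $M$ sides, so the number of sides needed can change only boundedly often as we pass along the scales. We look for an element $g$ and a scale at which the number of sides needed is the same for all $gh$ with $h$ in the relevant ball, and does not drop when the scale is enlarged. At such a place no side can be short.

## Proof of the polygon theorem

Suppose $G$ is as in Proposition 4 but not abelian. Then $\bar G=G/Z$ is nontrivial and torsion-free by (F3), so infinite; and $E\ne\emptyset$, since otherwise every $\sigma_g$ is $(1)$ and $G$ is trivial. Bars denote images in $\bar G$, with word length for the images of the generators. Thus $|\bar g|\le|g|$, and the ball of radius $n$ in $\bar G$ is the image of $B(n)$, so it has at most $\beta(n)$ elements. By transitivity, $\sigma_g\approx_{\kappa|h|}\sigma_{gh}$.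

**Step 1: polygons with jumps.** This step sets up the count of sides at a given scale.

**Definition ($r$-polygon).** An *$r$-polygon with $k$ sides ending at $g$* is given by data $s_0,e_1,P_1,s_1,\dots,e_k,P_k,s_k$ with $s_i\in G$, $|s_i|\le r$, $e_i\in E$, $P_i\ge0$ and $g=s_0e_1^{P_1}s_1\cdots e_k^{P_k}s_k$. Its sequence is: the initial position with value $1$; then for $i=1,\dots,k$ the $P_i+1$ positions of side $i$, with values $s_0e_1^{P_1}\cdots s_{i-1}e_i^a$, $a=0,\dots,P_i$; then the final position with value $g$. Let $\nu_r(g)$ be the least $k$ such that $\sigma_g\approx_r\Pi$ for some $r$-polygon $\Pi$ with $k$ sides ending at $g$.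

As an example take $\mathbb Z^2$ with generators $x,y$, $E=\{x,y\}$, $g=x^{10}y^3$ and $\sigma_g$ the two-sided path. For $r\le1$ one side is not enough, since one side and two jumps of length $\le1$ cannot produce both exponents; so $\nu_0(g)=\nu_1(g)=2$. With $r=2$, the data $s_0=y$, $e_1=x$, $P_1=10$, $s_1=y^2$ work: match $x^a$ with $yx^a$, then $x^{10}y^b$ with $yx^{10}$, and the end with the end. So $\nu_2(g)=1$. Finally $\nu_r(g)=0$ requires $|g|=13\le r$, and $r=13$ suffices because all points of $\sigma_g$ are within $13$ of $1$. So $\nu_r(g)=1$ for $2\le r\le12$ and $\nu_r(g)=0$ for $r\ge13$.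

In general $\nu_r(g)\le M$ for all $r\ge0$: take the sides of $\sigma_g$ and all $s_i=1$; the sequence of this polygon is that of $\sigma_g$ with some points repeated. Also $\nu_r(g)$ is non-increasing in $r$. We need two rules.

**(a)** *If $|h|\le n$, then $\nu_{r+(\kappa+1)n}(gh)\le\nu_r(g)$.* Replace $s_k$ by $s_kh$ in an optimal $\Pi$ for $g$. The result $\Pi'$ is an $(r+n)$-polygon ending at $gh$ that differs from $\Pi$ only in its final value, and
$$\sigma_{gh}\approx_{\kappa|h|}\sigma_g\approx_r\Pi\approx_{|h|}\Pi'.$$

**(b)** *Let $\eta=\max_{e\in E}|e|\ge1$. If $\sigma_g\approx_r\Pi$, where $\Pi$ is an $r$-polygon with $k\ge1$ sides ending at $g$ and some $P_i\le\Lambda$, then $\nu_{2r+\eta\Lambda}(g)\le k-1$.* Delete side $i$, replacing $s_{i-1},s_i$ by the single jump $s_{i-1}e_i^{P_i}s_i$ of length $\le2r+\eta\Lambda$. Match the deleted positions with the position preceding side $i$; their values differ from its value by $s_{i-1}e_i^a$ with $0\le a\le P_i$, of length $\le r+\eta\Lambda$. So the new polygon is $(r+\eta\Lambda)$-close to $\Pi$, hence $(2r+\eta\Lambda)$-close to $\sigma_g$.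

**Step 2: the scales.** We list the constants in the order in which the argument will force them. For an integer $\rho\ge0$ (the size of jumps) define
$$R=|E|\,\beta((M+1)\rho),\qquad K_3=\kappa R+2\rho,\qquad C=K_3+2(M+1)\rho+R,$$
$$N_1=\beta(C),\qquad\Lambda=N_1+\beta(K_3).$$
Here $R$ is the radius of the ball for $h$, $K_3$ the closeness of the polygons compared, and $\Lambda$ the length a side must exceed to be useful. Let $\rho_0=0$ and, with $R_i=R(\rho_i)$, $\Lambda_i=\Lambda(\rho_i)$,
$$\rho_{i+1}=2\rho_i+\eta\Lambda_i+(\kappa+1)R_i\qquad(0\le i\le M).$$

**Step 3: a place where the number of sides is stable.** This step finds $g$ and $\rho$ for which no side is short. As $\bar G$ is infinite, choose $g_{M+1}\in G$ with $|\bar g_{M+1}|>(M+1)\rho_{M+1}+\sum_{j\le M}R_j$. Now descend. Suppose $g_{i+1}$ is defined with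
$$\nu_{\rho_{i+1}}(g_{i+1})\ge M+1-(i+1),$$
which holds for $i=M$. If there is $h$ with $|h|\le R_i$ and $\nu_{\rho_i}(g_{i+1}h)>\nu_{\rho_{i+1}}(g_{i+1})$, put $g_i=g_{i+1}h$; then $\nu_{\rho_i}(g_i)\ge M+1-i$, and we continue. If $g_0$ were reached, we would have $\nu_{\rho_0}(g_0)\ge M+1$, contradicting $\nu\le M$. So the process stops at some $i\in\{0,\dots,M\}$, with $g_{i+1}$ defined and no such $h$.

Put $g=g_{i+1}$, $\rho=\rho_i$ (with the corresponding $R,K_3,C,N_1,\Lambda$) and $k=\nu_{\rho_{i+1}}(g)$. For all $h\in B(R)$ we have $\nu_\rho(gh)\le k$, since the process stopped. By (a) applied to $g=(gh)h^{-1}$,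
$$\nu_{2\rho+\eta\Lambda}(gh)\ge\nu_{2\rho+\eta\Lambda+(\kappa+1)R}(g)=\nu_{\rho_{i+1}}(g)=k.$$
Since $\nu_\rho(gh)\ge\nu_{2\rho+\eta\Lambda}(gh)$,
$$\nu_\rho(gh)=\nu_{2\rho+\eta\Lambda}(gh)=k\qquad\text{for all }h\in B(R).\tag{6}$$
Each move changed the length of the image by at most $R_j$, so $|\bar g|>(M+1)\rho_{M+1}\ge(M+1)\rho$.

For each $h\in B(R)$ fix a $\rho$-polygon $\Pi_h$ with $k$ sides ending at $gh$ such that $\sigma_{gh}\approx_\rho\Pi_h$. By (b) and (6), all exponents of all $\Pi_h$ exceed $\Lambda$. Also $\Pi_1\approx_\rho\sigma_g\approx_{\kappa|h|}\sigma_{gh}\approx_\rho\Pi_h$, so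
$$\Pi_1\approx_{K_3}\Pi_h\qquad(h\in B(R)).\tag{7}$$

**Step 4: the last noncentral sides.** This step picks out the sides to be compared. Write $s_i,e_i,P_i$ for the data of $\Pi_1$. Not all directions of $\Pi_1$ are central: otherwise (in particular if $k=0$) $g\in s_0s_1\cdots s_kZ$ and $|\bar g|\le(M+1)\rho$, a contradiction. Let $l$ be the last index with $c:=e_l\notin Z$, and put $P:=P_l$, $s:=s_ls_{l+1}\cdots s_k$. As $e_{l+1},\dots,e_k$ are central, $g$ is the last point of side $l$, times $s$, times a central element. So the positions of side $l$, numbered backwards as $q_0,q_1,\dots,q_P$, have values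
$$q_a=g\,z\,s^{-1}c^{-a}\quad(0\le a\le P),\qquad z\in Z\text{ fixed}.\tag{8}$$
From $q_0$ on, the only movement seen in $\bar G$ comes from the jumps, of which there are at most $k+1\le M+1$. So every position of $\Pi_1$ not before $q_0$ has image in $\bar G$ within $(M+1)\rho$ of $\bar g$.

Fix $h\in B(R)$. If $\Pi_h$ has a noncentral side, define in the same way its last noncentral side, its direction $c'$, exponent $P'$, element $s'$, and positions
$$q'_b=gh\,z'\,s'^{-1}c'^{-b}\quad(0\le b\le P'),\qquad z'\in Z\text{ fixed}.\tag{9}$$
Every position of $\Pi_h$ not before $q'_0$ (every position, if all sides of $\Pi_h$ are central) has image within $(M+1)\rho$ of $\bar g\bar h$. Moreover $|s|,|s'|\le(M+1)\rho$.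

Read a coupling realizing (7) *backwards in time*, starting from the two final positions. "Before" and "after" for positions always refer to the forward order of the polygons.

**Step 5: neither path runs far along its side while the other is still in its tail.** The central sides after $q_0$ and $q'_0$ may be long, so we must make sure that the two paths enter the chosen sides at about the same time.

**Claim.** If at some time $\Pi_1$ is at $q_a$ while $\Pi_h$ is at a position not before $q_0'$ (or anywhere, if $\Pi_h$ has no noncentral side), then $a+1\le N_1$. Symmetrically, if $\Pi_h$ is at $q'_b$ while $\Pi_1$ is at a position not before $q_0$, then $b+1\le N_1$.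

In the first case let $a'\le a$. Reading backwards, $q_{a'}$ was visited no later than $q_a$, so $\Pi_h$ was then also at a position not before $q'_0$. Hence $d(\bar q_{a'},\bar g)\le K_3+(M+1)\rho+R$: the three terms are the closeness of the paths, the distance to $\bar g\bar h$, and $|\bar h|$. By (8), $\bar g^{-1}\bar q_{a'}=\bar s^{-1}\bar c^{-a'}$, so $|\bar c^{a'}|\le K_3+2(M+1)\rho+R=C$. Since $\bar c\ne1$ and $\bar G$ is torsion-free, the elements $\bar c^{a'}$, $0\le a'\le a$, are distinct, so $a+1\le\beta(C)=N_1$. In the second case, likewise, for all $b'\le b$ we have $d(\bar q'_{b'},\bar g\bar h)\le K_3+(M+1)\rho+R$, which gives $|\bar c'^{b'}|\le C$ by (9), and $b+1\le N_1$ in the same way.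

Since $P>\Lambda\ge N_1$, the Claim with $a=P$ shows that $\Pi_h$ does have a noncentral side. Let $t^*$ be the first (backward) time by which $\Pi_1$ has reached $q_0$ and $\Pi_h$ has reached $q_0'$. At $t^*$ one of the two paths is exactly at its position $q_0$, respectively $q_0'$. Suppose $\Pi_h$ is at $q'_0$; the other case is symmetric. If $\Pi_1$ had already gone past $q_P$, it was at $q_P$ at a time when $\Pi_h$ was not before $q_0'$, and the Claim would give $P+1\le N_1$, which is false. So $\Pi_1$ is at some $q_{a_0}$, and $a_0+1\le N_1$ by the Claim. In both cases the positions at $t^*$ are $q_{a_0},q'_{b_0}$ with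
$$a_0,b_0\le N_1-1<\min(P,P').$$

**Step 6: the long common run.** This step turns the long stretch on which both paths are on their chosen sides into a conjugacy relation. Continue backwards from $t^*$ until the first time that $\Pi_1$ is at $q_P$ or $\Pi_h$ is at $q'_{P'}$. Throughout this interval the paths are at positions $q_a$, $q'_b$, with $a,b$ non-decreasing in backward time and changing by at most $1$ at each step. Since $P,P'\ge\Lambda+1$, one of the two indices takes at least
$$(\Lambda+1)-(N_1-1)+1=\beta(K_3)+3>\beta(K_3)$$
distinct values. By (8) and (9), at such times
$$q_a^{-1}q'_b=z^{-1}z'\;c^a\,\gamma\,c'^{-b}\in B(K_3),\qquad\gamma:=shs'^{-1}.\tag{10}$$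
Choose one time for each value of that index. By the pigeonhole principle two of these times have the same element in (10) and pairs $(a,b)\ne(a_1,b_1)$, $a\le a_1$, $b\le b_1$. Then $c^a\gamma c'^{-b}=c^{a_1}\gamma c'^{-b_1}$, that is,
$$c^{a_1-a}=\gamma\,c'^{\,b_1-b}\,\gamma^{-1}.$$
As $c,c'$ have infinite order and the exponents are not both $0$, both $a_1-a$ and $b_1-b$ are positive. By (F2) and (3), $r(c)=\gamma\,r(c')\,\gamma^{-1}$. With $\delta:=s^{-1}r(c)s$, which does not depend on $h$, this reads
$$h^{-1}\delta h=s'^{-1}r(c')s'\in\Theta:=\{y^{-1}r(e)y:\ e\in E,\ |y|\le(M+1)\rho\},\qquad|\Theta|\le R.\tag{11}$$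

**Step 7: a conjugacy class that stops growing.** Relation (11) holds for every $h\in B(R)$. We show that this makes $\delta$ central. Put $O_n=\{h^{-1}\delta h:|h|\le n\}$. Then $O_{n+1}=\bigcup_{x\in A^\pm\cup\{1\}}x^{-1}O_nx$ is determined by $O_n$, so $O_n=O_{n+1}$ implies $O_n=O_{n+1}=O_{n+2}=\cdots$. If $O_0\subsetneq O_1\subsetneq\cdots\subsetneq O_R$, then $|O_R|\ge R+1>|\Theta|$, contradicting $O_R\subseteq\Theta$. So the chain stabilizes, $\delta$ has finitely many conjugates, and $\delta$ is central by (F4). Then $r(c)=s\delta s^{-1}=\delta$ is central, and so is its power $c$. This contradicts $c\notin Z$ and proves Proposition 4. $\square$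

With (5), this proves Statement (T), hence (iii)$\Rightarrow$(i) of Theorem 2, and Theorem 1.

## Normal forms in virtually abelian groups, and bounded combings

It remains to prove the other implications of Theorem 2.

**(i)$\Rightarrow$(ii).** We write down the obvious normal form. Let $N=\langle x_1,\dots,x_n\rangle\cong\mathbb Z^n$ have finite index in $G=\bigsqcup_{t\in T}Nt$, with $T$ finite and $1\in T$. (Such an $N$ may be chosen normal, but this is not needed below.) Use the generating set $\{x_1,\dots,x_n\}\cup T$ and
$$L=\{x_1^{i_1}\cdots x_n^{i_n}t:\ i_j\in\mathbb Z,\ t\in T\},$$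
where $t$ is written as one letter. This language is regular and bounded, and each element has exactly one representative. For $t\in T$ and a letter $a^{\pm1}$ we have $ta^{\pm1}=\mu t'$ with $t'\in T$ and $\mu$ in a finite subset of $N$. As $N$ is abelian, right multiplication by $a^{\pm1}$ changes $(i_1,\dots,i_n)$ to $(i'_1,\dots,i'_n)$ by a bounded vector. Match the blocks $x_j^{i_j}$ and $x_j^{i'_j}$ successively, step by step, waiting at the end of the shorter block. If $i_j$ and $i'_j$ have opposite signs, then $|i_j|+|i_j'|=|i_j-i'_j|$ and both blocks have bounded length. In all cases, since $N$ is abelian and the differences $i_j-i_j'$ are bounded, matched points differ by bounded elements of $N$, and the last letter adds a bounded amount. So the fellow traveller property holds; for $x=1$ the two words coincide.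

**(ii)$\Rightarrow$(iii) and (ii)$\Rightarrow$(iv).** Regular languages are context-free, and the language in (ii) is bounded.

**(iv)$\Rightarrow$(i).** Here no grammar is given, but a bounded language consists of polygons almost by definition, so we only need to pass to a torsion-free subgroup and apply Proposition 4. Let $L\subseteq w_1^*\cdots w_n^*$ be a combing of $G$ (empty $w_i$ may be omitted), and let $H$ be torsion-free nilpotent of finite index. By the rewriting above, $\hat L$ is a combing of $H$ with respect to $A_H$; let $K$ be a fellow traveller constant for it. Each $w_i$ acts as a permutation on the set $T$ of coset representatives. With $e=|T|!$, reading $w_i^e$ from $t\in T$ returns to $t$ and outputs a word $y_{i,t}$ over $A_H$. So reading $w_i^p=(w_i^e)^qw_i^{p'}$, $0\le p'<e$, from $t$ outputs $y_{i,t}^q$ followed by at most $e|w_i|$ letters.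

For a word $y=y_{i,t}$ we have $[1;y^q]\approx_{|y|}(1,y,\dots,y^q)$, by matching each block with its starting point until the block ends; and $[1;y^q]\approx_{|y|}(1)$ if $y=_H1$. A letter $a$ gives $(1,a)$, or $(1,1)\approx_0(1)$ if $a=_H1$. So, translating and concatenating, the conclusion of Lemma 3 holds for $\hat L$, with $E$ consisting of the nontrivial elements of $H$ among the $y_{i,t}$ and the letters,
$$M=\sum_i(1+e|w_i|)+1,\qquad K_1=\max_{i,t}|y_{i,t}|.$$
Choose a word of $\hat L$ and a polygon for each element of $H$. As in (5), neighboring polygons satisfy $\sigma_g\approx_\kappa\sigma_{gx}$ with $\kappa=K+2K_1$. Proposition 4 applies to $H$, so $H$ is abelian and $G$ is virtually abelian. $\blacksquare$
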